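# The periodic intermediate NLS below $H^{1/2}$: a vanishing mode that turns the phase of the mean

## 1. The data $A+\kappa N^{-1/2}e^{-iNx}$ and the phase they turn

Fix a nonzero constant $A\in\mathbb C$ and a number $\kappa>0$. For large integers $N$ look at the functions
$$u_{0,N}(x)=A+\kappa N^{-1/2}e^{-iNx},\qquad x\in\mathbb T=\mathbb R/(2\pi\mathbb Z).$$
The second term has $H^s$ norm comparable to $\kappa N^{s-1/2}$. It tends to $0$ in $H^s$ for every $s<\frac12$, and it stays of size $\kappa$ in $H^{1/2}$. Below $H^{1/2}$ these data are therefore an ever better approximation of the constant $A$.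

They are built for the periodic intermediate nonlinear Schrödinger equation
$$\partial_t u+i\partial_x^2 u=\beta u(1+i\mathcal{T}_h)\partial_x(|u|^2)+i\gamma|u|^2u,\qquad u|_{t=0}=u_0,\tag{1}$$
called INLS below. Here $u:\mathbb R\times\mathbb T\to\mathbb C$, $0<h<\infty$, $\gamma,\beta\in\mathbb R$, $\beta\ne0$, and $\mathcal T_h$ is the Fourier multiplier
$$\widehat{\mathcal{T}_h f}(\xi)=-i\coth(h\xi)\widehat f(\xi)\quad(\xi\in\mathbb{Z}\setminus\{0\}),\qquad \widehat{\mathcal{T}_h f}(0)=0 .$$
The equation is called defocusing if $\beta>0$ and focusing if $\beta<0$; the sign will play no role.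

The solution of (1) with datum $A$ is $Ae^{i\gamma|A|^2t}$. We shall see that the solution with datum $u_{0,N}$ has, up to an error that tends to $0$, the mean value
$$A\,e^{i(\gamma|A|^2+2\beta\kappa^2)t}.$$
The small mode disappears in the limit, but it leaves behind an extra rotation at the fixed rate $2\beta\kappa^2$. So the limit of the solutions is not the solution of the limit, and this is what the construction is for: it decides where (1) is well-posed.

It is known that (1) is locally well-posed in $H^s(\mathbb T)$ for every $s\ge\frac12$, for data of arbitrary size; in particular smooth data give smooth solutions on some time interval. In the sense of scaling heuristics the critical space is $L^2$. (On the line, with $h=\infty$ and $\gamma=0$, the rescaling $\lambda^{1/2}u(\lambda^2t,\lambda x)$ multiplies both sides of (1) by $\lambda^{5/2}$ and preserves the $L^2$ norm.) The paper of Andreia Chapouto, Justin Forlano and Thierry Laurens, "Well-posedness for the periodic Intermediate nonlinear Schrödinger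 equation", arXiv:2605.30657 (2026), is the source of the problem: what happens for $0\le s<\frac12$?

**Definition (local well-posedness).** Let $s<\frac12$. INLS is locally well-posed in $H^s(\mathbb T)$ if for every $u_0\in H^s(\mathbb T)$, of arbitrary size, there exist $T>0$ and a neighborhood $U$ of $u_0$ in $H^s(\mathbb T)$ such that

- (i) every smooth datum in $U$ generates a smooth solution on $[-T,T]$;
- (ii) the resulting data-to-solution map, restricted to smooth data in $U$, extends (necessarily uniquely) to a continuous map $U\to C([-T,T];H^s(\mathbb T))$.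

Solutions with rough data are then, by definition, limits of smooth solutions. Only continuity is asked for, not Lipschitz continuity or smoothness. The problem concerns $s\in[0,\frac12)$; negative $s$ appear only in Section 10.

**Theorem 1.** Let $0<h<\infty$, $\gamma\in\mathbb R$, $\beta\ne0$, $s\in[0,\frac12)$. For every constant $A\ne0$, no $T>0$ and no neighborhood $U$ of $u_0\equiv A$ in $H^s(\mathbb T)$ satisfy (i) and (ii). Hence INLS is locally well-posed in $H^s(\mathbb T)$ for no $s\in[0,\frac12)$.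

Together with the known result for $s\ge\frac12$: among $s\ge0$, local well-posedness holds if and only if $s\ge\frac12$.

## 2. A model equation where $H^{1/2}$ is visibly the threshold

Conventions: $\widehat f(\xi)=\frac1{2\pi}\int f e^{-i\xi x}dx$, integrals are over $\mathbb T$, $\|\cdot\|$ is the $L^2$ norm, and
$$\|f\|_{H^s}^2=2\pi\sum_{\xi\in\mathbb Z}(1+\xi^2)^{s}|\widehat f(\xi)|^2 .$$
A smooth solution on $I$, where $I\ni0$ is a compact interval, means $u\in C^\infty(I\times\mathbb T)$ solving (1).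

Here is a small example that shows how (ii) can fail. Let $\mu\ne0$ and consider
$$u_t+iu_{xx}=i\mu H(u)\,u,\qquad H(u)=\sum_{k}|k||\widehat u(k)|^2 .$$
On the Fourier side, $\dot{\widehat u}(k)=i(k^2+\mu H(u))\widehat u(k)$. So every $|\widehat u(k)|$ is constant in time, hence $H(u)$ is constant, and
$$\widehat u(t,k)=e^{i(k^2+\mu H(u_0))t}\,\widehat u_0(k).$$
This map is continuous on $H^s$ for $s\ge\frac12$, because $H$ is. For $s<\frac12$ take $u_{0,N}=A+\kappa N^{-1/2}e^{-iNx}\to A$. Then $H(u_{0,N})=\kappa^2$ for all $N$, so the mean of the solution is $Ae^{i\mu\kappa^2t}$, while the datum $A$ has $H(A)=0$ and its solution is $A$. Condition (ii) fails at every $A\neq0$.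

For INLS we shall find the same behavior with $\mu=2\beta$ for these data. INLS is of course not solvable in closed form, and all the work lies in controlling it over a time interval that does not shrink with $N$.

## 3. The operator $\partial_x+iK$ and its one-sided symbol

From here on we allow $h\in(0,\infty]$, with $\coth(h\xi):=\operatorname{sgn}\xi$ and $\frac1h:=0$ if $h=\infty$; Theorem 1 only needs $h<\infty$. Put
$$K=\mathcal T_h\partial_x,\qquad \rho=|u|^2,\qquad J=\operatorname{Im}(\bar uu_x),\qquad V[f]=\beta f_x+i\beta Kf+i\gamma f .$$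
The symbol of $K$ is $-i\coth(h\xi)\cdot i\xi=|\xi|\coth(h|\xi|)$ for $\xi\ne0$, and $0$ at $\xi=0$. For example, $K1=0$ and $K\cos(nx)=n\coth(hn)\cos(nx)$ for $n\ge1$. Equation (1) becomes
$$u_t=-iu_{xx}+uV[\rho].\tag{2}$$

We use the following facts about $K$.

- Its symbol is real and even, so $K$ maps real functions to real functions, commutes with $\partial_x$, and satisfies $\int fKg=\int gKf$ (no conjugation), since $\int fg=2\pi\sum\widehat f(\xi)\widehat g(-\xi)$.
- Since $\coth(h|\xi|)\le\coth h$ for $|\xi|\ge1$, we have $\|Kf\|\le\coth(h)\|f_x\|$, and $\int fKf\ge0$ for real $f$. (For $h=\infty$ read $\coth h=1$.)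
- We have $0\le|\xi|(\coth(h|\xi|)-1)=\frac{2|\xi|}{e^{2h|\xi|}-1}\le\frac1h$, because $e^y-1\ge y$. So $K=|D|+S$ with $S$ bounded on $L^2$, where $|D|$ has symbol $|\xi|$ (and $S=0$ if $h=\infty$).
- By Cauchy–Schwarz, $\|Kf\|_{L^\infty}\le\coth(h)\sum|\xi||\widehat f(\xi)|\le C\|f_{xx}\|$.

The operator that matters is $\partial_x+iK$, with symbol
$$\ell(\xi)=i\big(\xi+|\xi|\coth(h|\xi|)\big)\ (\xi\ne0),\qquad \ell(0)=0 .$$
By the third fact,
$$|\ell(\xi)|\le\tfrac1h\ \text{ for }\xi<0,\qquad \ell(\xi)=2i\xi+O(\tfrac1h)\ \text{ for }\xi>0 .\tag{3}$$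
So the nonlinearity differentiates the positive frequencies of $\rho$ and essentially does not differentiate the negative ones. For instance $\ell(1)=i(\coth h+1)$, but $\ell(-1)=i(\coth h-1)$.

## 4. Plane waves, two modes, and how far a Gronwall estimate reaches

A constant datum $A$ gives $\rho=|A|^2$ and $V[\rho]=i\gamma|A|^2$, hence the solution $Ae^{i\gamma|A|^2t}$. Similarly $Ae^{ikx+ik^2t+i\gamma|A|^2t}$ is a solution for each $k\in\mathbb Z$: $\rho$ is again constant, and $-iu_{xx}=ik^2u$. One mode alone shows nothing.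

Now take two modes, $u(0)=A+\delta e^{i\sigma Nx}$ with $\sigma\in\{\pm1\}$. We shall prove in Section 6 that the solution stays $2\pi/N$-periodic, so write
$$u=\sum_{k\in\mathbb Z}c_k(t)e^{ikNx},\qquad m=\sum_k|c_k|^2,\qquad \rho=m+r,\quad \int r=0,\qquad r_k=\sum_jc_j\bar c_{j-k}\ (k\ne0),$$
where $r_k$ is the coefficient of $e^{ikNx}$ in $r$. Take the mean of (2). Since $-iu_{xx}$ has mean zero and $(\partial_x+iK)\rho=(\partial_x+iK)r=\sum_{k\neq0}\ell(kN)r_ke^{ikNx}$,
$$\dot c_0=\beta\sum_{k\ne0}c_{-k}\,\ell(kN)\,r_k+\frac{i\gamma}{2\pi}\int\rho u .\tag{4}$$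

Evaluate at $t=0$ with $\sigma=-1$: then $c_0=A$, $c_{-1}=\delta$, and all other coefficients vanish. Only $k=1$ contributes to the sum, with $r_1=c_0\bar c_{-1}=A\delta$, and $\frac1{2\pi}\int\rho u=|A|^2A+2\delta^2A$. So
$$\dot c_0(0)=\beta\,\ell(N)\,\delta^2A+i\gamma(|A|^2+2\delta^2)A=i\big(\gamma|A|^2+2\beta N\delta^2\big)A+O(\delta^2).$$
With $\delta=\kappa N^{-1/2}$ the extra rate is $2\beta\kappa^2$, as announced. For $\sigma=+1$ only $k=-1$ contributes, the factor is $\ell(-N)=O(1/h)$, and no rotation appears at leading order.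

This is a statement at $t=0$ only. To contradict continuity we need it for $t$ of size $1$, so we need $|c_{-1}(t)|^2\approx\delta^2$ and all other nonconstant modes much smaller, on $[-T,T]$. The first thing to try is a Gronwall estimate for $v=u-c_0$. The mass $2\pi m=\int\rho$ will turn out to be conserved, so $\frac1{2\pi}\|v\|^2=m-|c_0|^2$ and
$$\frac{d}{dt}\,\frac{\|v\|^2}{2\pi}=-2\operatorname{Re}(\bar c_0\dot c_0).$$
By (4), the term $k=1$ with the part $c_1\bar c_0$ of $r_1$ contributes
$$-2\beta\operatorname{Re}\big(\ell(N)\,\bar c_0^{\,2}\,c_{-1}c_1\big).$$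
Nothing known so far prevents $|c_1|$ and $|c_{-1}|$ from both being of size $\delta$ with an unfavorable phase. Then this term has size about $4|\beta|N|c_0|^2|c_1c_{-1}|$, that is, $N$ times $\|v\|^2$. Gronwall gives a bound with the factor $e^{CN|t|}$, which is useful only for $|t|\lesssim1/N$. In that time the extra phase $2\beta\kappa^2t$ is $O(1/N)$, and nothing is detected. The derivative in the nonlinearity defeats the estimate.

The way out is not to estimate the growth at all. Conserved quantities hold for all time, and the datum has few modes. Mass and energy are the natural candidates. The energy should control $\sum k^2|c_k|^2$ to relative precision $1/N$. But this does not separate $k=1$ from $k=-1$: the profiles $A+\delta e^{iNx}$ and $A+\delta e^{-iNx}$ have the same mass and the same $\int|u_x|^2$, while only one of them turns the mean. The momentum, roughly $\sum k|c_k|^2$, sees the sign. With energy and momentum we control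
$$\sum_k(k^2-\sigma k)|c_k|^2 .$$
This weight vanishes exactly at $k=0$ and $k=\sigma$ and is at least $\frac12k^2$ at all other integers. At $t=0$ the sum is $0$, so all the other modes must remain small. The next three sections make this a proof: first the conservation laws, then uniqueness (for periodicity), then the trapping.

## 5. A gauge change that yields mass, momentum and energy

**Lemma 2 (conservation laws).** For smooth solutions of (1) the following are constant in time:
$$M=\int\rho,\qquad P=\int J+\tfrac\beta2\rho^2,\qquad E=\int|u_x|^2+\beta\rho J+\tfrac{\beta^2}{3}\rho^3+\tfrac\beta2\rho K\rho+\tfrac\gamma2\rho^2 .$$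

**Step 1: the mass and a phase function.** This step finds the continuity equation, which gives $M$ and makes a gauge change possible. Note $J_x=\operatorname{Im}(\bar uu_{xx})$, since $|u_x|^2$ is real. From (2), $\operatorname{Re}(-iz)=\operatorname{Im}z$ and $\operatorname{Re}V[\rho]=\beta\rho_x$,
$$\rho_t=2\operatorname{Re}(\bar uu_t)=2\operatorname{Im}(\bar uu_{xx})+2\beta\rho\rho_x=\partial_x(2J+\beta\rho^2).\tag{5}$$
Hence $M$ is constant. Equation (5) multiplied by $\frac\beta2$ is the compatibility condition for a smooth real function $\theta$ on $I\times\mathbb R$ with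
$$\theta_x=\tfrac\beta2\rho,\qquad\theta_t=\beta J+\tfrac{\beta^2}2\rho^2 .$$
Put $w=e^{i\theta}u$. Then $\theta(t,x+2\pi)-\theta(t,x)=\frac\beta2M$, so $w(t,x+2\pi)=e^{i\beta M/2}w(t,x)$ with a factor independent of $t$ and $x$. Products of one derivative of $w$ and one conjugated derivative of $w$ are therefore $2\pi$-periodic, and may be integrated by parts on $\mathbb T$ without boundary terms.

**Step 2: the equation for $w$.** The aim is to see that the gauge removes the term $\beta u\rho_x$, the one part of the nonlinearity that is not a real potential times $iu$. We have $w_x=e^{i\theta}(u_x+\frac{i\beta}2\rho u)$ and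
$$e^{-i\theta}w_{xx}=u_{xx}+i\beta\rho u_x+\tfrac{i\beta}2\rho_xu-\tfrac{\beta^2}4\rho^2u .$$
Since $\bar uu_x=\frac12\rho_x+iJ$, we have $\rho u_x=u(\frac12\rho_x+iJ)$, so
$$e^{-i\theta}w_{xx}=u_{xx}+i\beta\rho_xu-\beta Ju-\tfrac{\beta^2}4\rho^2u .$$
Solve for $-iu_{xx}$ and insert it in (2). The terms $\mp\beta\rho_xu$ cancel:
$$u_t=-ie^{-i\theta}w_{xx}-i\beta Ju-\tfrac{i\beta^2}4\rho^2u+iu(\beta K\rho+\gamma\rho).$$
Now $w_t=e^{i\theta}(u_t+i\theta_tu)$, and $\theta_t$ cancels the $J$ term:
$$w_t=-iw_{xx}+i\Omega w,\qquad\Omega=\tfrac{\beta^2}4\rho^2+\beta K\rho+\gamma\rho\ \text{ real},\qquad|w|^2=\rho .\tag{6}$$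

**Step 3: the energy.** Equation (6) is a Schrödinger equation with a real potential that depends on $\rho$ only, and we look for a functional of $\rho$ whose time derivative is $\int\Omega\rho_t$. On one hand,
$$\frac d{dt}\int|w_x|^2=-2\operatorname{Re}\int\bar w_{xx}w_t=-2\int\Omega\operatorname{Re}(i\bar w_{xx}w)=-2\int\Omega\operatorname{Im}(\bar ww_{xx}),$$
where the contribution $-2\operatorname{Re}\int(-i)|w_{xx}|^2$ vanished and we used $\operatorname{Re}(i\bar w_{xx}w)=-\operatorname{Im}(\bar w_{xx}w)=\operatorname{Im}(\bar ww_{xx})$. On the other hand $\rho_t=2\operatorname{Re}(\bar ww_t)=2\operatorname{Im}(\bar ww_{xx})$, so by symmetry of $K$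
$$\frac d{dt}\int\Big(\tfrac{\beta^2}{12}\rho^3+\tfrac\beta2\rho K\rho+\tfrac\gamma2\rho^2\Big)=\int\Omega\rho_t=2\int\Omega\operatorname{Im}(\bar ww_{xx}).$$
The two derivatives cancel. Finally
$$|w_x|^2=|u_x+\tfrac{i\beta}2\rho u|^2=|u_x|^2+\operatorname{Re}(i\beta\rho\,\bar u_xu)+\tfrac{\beta^2}4\rho^3=|u_x|^2+\beta\rho J+\tfrac{\beta^2}4\rho^3,$$
and $\frac14+\frac1{12}=\frac13$, so the conserved sum is $E$.

**Step 4: the momentum.** Integrating by parts, $\int\operatorname{Im}(\bar ww_{xt})=-\int\operatorname{Im}(\bar w_xw_t)=\int\operatorname{Im}(\bar w_tw_x)$. With $\bar w_t=i\bar w_{xx}-i\Omega\bar w$,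
$$\frac d{dt}\int\operatorname{Im}(\bar ww_x)=2\int\operatorname{Im}(\bar w_tw_x)=\int\partial_x|w_x|^2-\int\Omega\rho_x=-\beta\int\rho_xK\rho ,$$
because $2\operatorname{Re}(\bar ww_x)=\rho_x$ and $(\frac{\beta^2}4\rho^2+\gamma\rho)\rho_x$ is a derivative. And $\int\rho_xK\rho=-\int\rho K\rho_x=-\int\rho_xK\rho$, so this is $0$. Since $\operatorname{Im}(\bar ww_x)=\operatorname{Im}\big(\bar u(u_x+\frac{i\beta}2\rho u)\big)=J+\frac\beta2\rho^2$, the conserved quantity is $P$. $\square$

As an example, for $u=A+\delta e^{i\sigma Nx}$ we have $\rho=m+r$ with $m=|A|^2+\delta^2$, $r=2\delta\operatorname{Re}(\bar Ae^{i\sigma Nx})$ and $\|r\|^2=4\pi|A|^2\delta^2$. So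
$$P=2\pi\sigma N\delta^2+\pi\beta m^2+2\pi\beta|A|^2\delta^2 .$$
The sign $\sigma$ stands in front of the large factor $N$.

## 6. Uniqueness of smooth solutions through a corrected $L^2$ norm

We need uniqueness for one reason: to know that $2\pi/N$-periodic data have $2\pi/N$-periodic solutions.

**Lemma 3 (uniqueness).** Two smooth solutions $u,\tilde u$ of (1) on $I$ with equal data coincide.

Let $d=u-\tilde u$, $q=\bar ud$, and $R=|u|^2-|\tilde u|^2$. From $|\tilde u|^2=|u-d|^2$ we get $R=2\operatorname{Re}q-|d|^2$, and subtracting the equations,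
$$d_t=-id_{xx}+uV[R]+dV[|\tilde u|^2].\tag{7}$$
Constants in $O(\cdot)$ depend on sup-norms over $I\times\mathbb T$ of $u,\tilde u$ and their derivatives, and on $\beta,\gamma,h$. In particular $\|q\|$ and $\|R\|$ are $O(\|d\|)$.

**Step 1: the plain $L^2$ estimate and its one bad term.** Pair (7) with $\bar d$ and take real parts. The dispersive term drops, the last term is $\int|d|^2\operatorname{Re}V[|\tilde u|^2]=O(\|d\|^2)$, and $u\bar d=\bar q$. Since $\operatorname{Re}(i\bar qa)=a\operatorname{Im}q$ for real $a$,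
$$\tfrac12\tfrac d{dt}\|d\|^2=\beta\int\operatorname{Re}q\,R_x+\int\operatorname{Im}q\,(\beta KR+\gamma R)+O(\|d\|^2).$$
Treat the pieces one by one.

- $\int\operatorname{Re}q\,R_x=\int\partial_x(\operatorname{Re}q)^2-\int\operatorname{Re}q\,\partial_x|d|^2=\int|d|^2\partial_x\operatorname{Re}q=O(\|d\|^2)$.
- $\gamma\int\operatorname{Im}q\,R=O(\|q\|\|R\|)=O(\|d\|^2)$.
- $\int\operatorname{Im}q\,K|d|^2=\int|d|^2K\operatorname{Im}q=O(\|d\|^2)$, since $\|K\operatorname{Im}q\|_{L^\infty}\le C\|q_{xx}\|$ is bounded.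
- $2\int\operatorname{Im}q\,K\operatorname{Re}q=\operatorname{Im}\int qKq$ by symmetry of $K$, and with $K=|D|+S$ this equals $\operatorname{Im}\int q|D|q+O(\|d\|^2)$.

Therefore
$$\tfrac d{dt}\|d\|^2=2\beta\operatorname{Im}\int q|D|q+O(\|d\|^2).\tag{8}$$
The remaining term contains half a derivative too many on each factor, and it has no sign.

**Step 2: a functional whose derivative is the bad term.** There is no conjugate in $\int q|D|q$, and to leading order $q_t\approx-iq_{xx}$. So both factors oscillate in the same direction, and the bad term can be written as a time derivative. For $L\ge1$ let $Q$ have symbol $|\xi|^{-1}1_{|\xi|\ge L}$, and put $\Phi=\int q\,Qq$. As $Q$ is symmetric, $\Phi'=2\int q_tQq$. From (7) and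
$$-i\bar ud_{xx}=-iq_{xx}+2i\bar u_xd_x+i\bar u_{xx}d=-iq_{xx}+2i\partial_x(\bar u_xd)-i\bar u_{xx}d$$
we obtain
$$q_t=\bar u_td+\bar ud_t=-iq_{xx}+2i\partial_x(\bar u_xd)+|u|^2V[R]+O_{L^2}(\|d\|).$$
Pair with $Qq$.

- $-iq_{xx}=i|D|^2q$, and $|D|^2Q$ has symbol $|\xi|1_{|\xi|\ge L}$, which differs from $|\xi|$ by at most $L$. So this term gives $i\int q|D|q+O_L(\|d\|^2)$.
- $\int2i\partial_x(\bar u_xd)\,Qq=-2i\int\bar u_xd\,\partial_xQq=O(\|d\|^2)$, since $\partial_xQ$ is bounded on $L^2$ with norm at most $1$.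
- $\int|u|^2V[R]\,Qq=\int R\,V^{t}[|u|^2Qq]$ with $V^tf=-\beta f_x+i\beta Kf+i\gamma f$. Here $\|V^tf\|\le C\|f\|_{H^1}$ and $\||u|^2Qq\|_{H^1}\le C\|Qq\|_{H^1}\le C\|q\|$, so the term is $O(\|R\|\|q\|)=O(\|d\|^2)$.
- The remainder is $O(\|d\|\|Qq\|)=O(\|d\|^2)$.

Hence $\Phi'=2i\int q|D|q+O_L(\|d\|^2)$, and taking real parts, $\operatorname{Im}\int q|D|q=-\frac12\operatorname{Re}\Phi'+O_L(\|d\|^2)$.

**Step 3: conclusion.** Insert this into (8):
$$\tfrac d{dt}\big(\|d\|^2+\beta\operatorname{Re}\Phi\big)=O_L(\|d\|^2).$$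
Since $|\Phi|\le L^{-1}\|q\|^2\le L^{-1}\|u\|_{L^\infty}^2\|d\|^2$, we can fix $L$ so large that the bracket is at least $\frac12\|d\|^2$ on $I$. The bracket vanishes at $t=0$, so Gronwall's inequality, forward and backward in time, gives $d=0$. $\square$

## 7. Trapping the Fourier coefficients with the weight $k^2-\sigma k$

**Proposition 4.** Let $h\in(0,\infty]$, $A\in\mathbb C$, $\sigma\in\{\pm1\}$. There are $C,N_0$ depending only on $|A|,\beta,\gamma,h$ such that the following holds for all integers $N\ge N_0$ and $0<\delta\le1$. If $u$ is a smooth solution on $I$ with $u(0)=A+\delta e^{i\sigma Nx}$, then $u=\sum_{k\in\mathbb Z}c_k(t)e^{ikNx}$, and for all $t\in I$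
$$\sum_{k\ne0,\sigma}k^2|c_k|^2\le\frac{C\delta^2}N,\qquad\big||c_\sigma|^2-\delta^2\big|+\big||c_0|^2-|A|^2\big|\le\frac{C\delta^2}N,\tag{9}$$
$$\big|c_0(t)-Ae^{i(\gamma|A|^2+\omega)t}\big|\le CN^{1/2}\delta^2|t|,\qquad\omega=\begin{cases}2\beta N\delta^2,&\sigma=-1,\\0,&\sigma=+1.\end{cases}\tag{10}$$

This section proves (9), and the next one proves (10).

**Step 1: periodicity and elementary bounds.** The function $u(t,x+\frac{2\pi}N)$ is a smooth solution with the same datum, so by Lemma 3 it equals $u$. This gives the form of $u$. Put $v=u-c_0$ and $D^2=\sum_{k\ne0}k^2|c_k|^2$. Then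
$$\|v_x\|^2=2\pi N^2D^2,\quad\|v\|\le\sqrt{2\pi}D,\quad\|v\|_{L^\infty}\le\sum_{k\ne0}|c_k|\le\Big(\sum_{k\ne0}k^{-2}\Big)^{1/2}D\le2D,\quad D(0)=\delta,\tag{11}$$
where $\sum_{k\ne0}k^{-2}=\frac{\pi^2}3<4$. Conservation of $M$ gives $\sum_k|c_k|^2=|A|^2+\delta^2=m$ for all $t$, so $|c_0|\le|A|+1$.

**Step 2: the bootstrap region.** The energy contains terms of higher order in $v$, and to treat them as errors we need an a priori bound on $D$. Let $I'$ be the connected component containing $0$ of $\{t\in I:D(t)\le2\delta\}$; it is closed. On $I'$ we have $D\le2$, so $\|u\|_{L^\infty}\le|A|+5$ by (11). From now on $C$ and $O(\cdot)$ involve only $|A|,\beta,\gamma,h$. Since $\frac1{2\pi}\int\rho=m$, we have $\rho=m+r$ with $r$ the mean-free part of $2\operatorname{Re}(\bar c_0v)+|v|^2$. So on $I'$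
$$\|r\|\le CD,\qquad\|r\|_{L^\infty}\le C,\qquad\|r_x\|=\|2\operatorname{Re}(\bar uv_x)\|\le CND.\tag{12}$$

**Step 3: momentum on $I'$.** This step controls the signed sum $\sum k|c_k|^2$. By Parseval $\int J=2\pi N\sum k|c_k|^2$, and $\int\rho^2=2\pi m^2+\|r\|^2$. So
$$P=2\pi N\sum_kk|c_k|^2+\pi\beta m^2+\tfrac\beta2\|r\|^2 .$$
The middle term does not change in time, and $\|r\|^2=O(\delta^2)$ at time $t$ and at time $0$. At $t=0$ the sum is $\sigma\delta^2$. Dividing by $2\pi N$,
$$\sum_kk|c_k|^2=\sigma\delta^2+O(\delta^2/N).\tag{13}$$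

**Step 4: energy on $I'$.** This step controls $D^2$. Term by term:

- $\int|u_x|^2=2\pi N^2D^2$.
- $\int\rho J=m\int J+\int rJ=O(ND^2)$, because $|\int J|\le2\pi N\sum|k||c_k|^2\le2\pi ND^2$ and $|\int rJ|\le\|r\|\|u\|_{L^\infty}\|v_x\|\le C\,D\cdot ND$.
- $\int\rho^3=2\pi m^3+3m\|r\|^2+\int r^3=2\pi m^3+O(D^2)$ and $\int\rho^2=2\pi m^2+O(D^2)$.
- $0\le\int\rho K\rho=\int rKr\le\coth(h)\|r\|\|r_x\|=O(ND^2)$.

Hence $E=2\pi N^2D^2+F(m)+O(N\delta^2)$ on $I'$ with $F(m)=\frac{2\pi\beta^2}3m^3+\pi\gamma m^2$. Comparing with $t=0$, where $D=\delta$,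
$$D^2=\delta^2+O(\delta^2/N).\tag{14}$$

**Step 5: closing the bootstrap.** For $N\ge N_0$, (14) gives $D^2\le2\delta^2<4\delta^2$ on $I'$. By continuity of $D$, the set $I'$ is also open in $I$. So $I'=I$, and (12), (13), (14) hold on all of $I$.

**Step 6: the weight.** Multiply (13) by $\sigma$ and subtract it from (14):
$$\sum_k(k^2-\sigma k)|c_k|^2=O(\delta^2/N).$$
For $k\in\{0,\sigma\}$ the weight is $0$. For every other integer, $j=\sigma k$ satisfies $j\le-1$ or $j\ge2$, so $j^2\ge2j$ and $k^2-\sigma k=j^2-j\ge\frac12k^2$. This proves the first bound in (9). Then $|c_\sigma|^2=D^2-\sum_{k\ne0,\sigma}k^2|c_k|^2=\delta^2+O(\delta^2/N)$ by (14). Finally $|c_0|^2=m-|c_\sigma|^2-\sum_{k\ne0,\sigma}|c_k|^2=|A|^2+O(\delta^2/N)$. This is (9).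

## 8. The rotation of the mean

We now prove (10) by inserting (9) into the exact equation (4). Set
$$\eta=\Big(\sum_{k\ne0,\sigma}k^2|c_k|^2\Big)^{1/2}\le CN^{-1/2}\delta,\qquad D\le\sqrt2\,\delta .$$

**Step 1: the cubic term and the negative frequencies.** Here we dispose of everything without a factor $N$. Expand $\rho u=|c_0+v|^2(c_0+v)$: the terms linear in $v$ have mean zero, and the quadratic and cubic ones have mean $O(D^2)$. So by (9)
$$\frac1{2\pi}\int\rho u=|c_0|^2c_0+O(D^2)=|A|^2c_0+O(\delta^2).$$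
Next, $\sum_k|r_k|^2=\frac1{2\pi}\|r\|^2\le CD^2$. By (3), $|\ell(kN)|\le\frac1h$ for $k<0$, so Cauchy–Schwarz bounds the terms $k<0$ in (4) by $C\sum_{k<0}|c_{-k}||r_k|\le CD^2=O(\delta^2)$.

For $k>0$ we use $|\ell(kN)|\le CNk$ and, for $k=1$, $\ell(N)=2iN+O(1)$. We write
$$r_k=c_k\bar c_0+c_0\bar c_{-k}+\sum_{j\ne0,k}c_j\bar c_{j-k}.$$

**Step 2: the case $\sigma=+1$.** All terms $k\ge1$ are errors: the index $-k$ is not in $\{0,1\}$, so by Cauchy–Schwarz they contribute at most
$$CN\sum_{k\ge1}k|c_{-k}||r_k|\le CN\eta D\le CN^{1/2}\delta^2 .$$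

**Step 3: the case $\sigma=-1$.** Now $c_{-1}$ is the large mode, and $k=1$ must be isolated. For $k\ge2$ the index $-k$ is not in $\{0,-1\}$, and as before these terms are $O(N\eta D)=O(N^{1/2}\delta^2)$. The term $k=1$ is
$$c_{-1}\,\ell(N)\Big(c_0\bar c_{-1}+c_1\bar c_0+\sum_{j\ne0,1}c_j\bar c_{j-1}\Big).$$

- The first summand is the main term: by (9), $\ell(N)|c_{-1}|^2c_0=(2iN+O(1))(\delta^2+O(\delta^2/N))c_0=2iN\delta^2c_0+O(\delta^2)$.
- The second summand is the one that defeated Gronwall in Section 4. Now $|c_1|\le\eta$, since $1\notin\{0,\sigma\}$, and it is $O(DN\eta)=O(N^{1/2}\delta^2)$.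
- In the last sum both indices $j$ and $j-1$ are nonzero. The $j=-1$ term $c_{-1}\bar c_{-2}$ is at most $D\eta$. For $j\notin\{-1,0,1\}$ the coefficients $c_j$ belong to the small modes, and Cauchy–Schwarz bounds the sum by $\eta D$. So this part is $O(DN\cdot D\eta)=O(N^{1/2}\delta^3)=O(N^{1/2}\delta^2)$.

**Step 4: integration.** In both cases (4) reads, after multiplying the sum by $\beta$,
$$\dot c_0=i(\gamma|A|^2+\omega)c_0+O(N^{1/2}\delta^2),\qquad c_0(0)=A .$$
Multiply by $e^{-i(\gamma|A|^2+\omega)t}$ and integrate from $0$ to $t$. This gives (10). $\square$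

With $\delta=\kappa N^{-1/2}$ the error in (10) is $C\kappa^2N^{-1/2}|t|$, while $\omega=2\beta\kappa^2$ does not depend on $N$.

## 9. Discontinuity at every nonzero constant: proof of Theorem 1

Let $A\ne0$ and suppose that $T$ and $U$ satisfy (i) and (ii) at $u_0\equiv A$. The smooth solution with datum $A$ is $Ae^{i\gamma|A|^2t}$, unique by Lemma 3. Fix $\kappa>0$ and let $u_{0,N}=A+\kappa N^{-1/2}e^{-iNx}$. Then
$$\|u_{0,N}-A\|_{H^s}\le C\kappa N^{s-1/2}\to0,$$
so $u_{0,N}\in U$ for large $N$, and (i) supplies smooth solutions $u_N$ on $[-T,T]$. By (ii), $u_N\to Ae^{i\gamma|A|^2t}$ in $C([-T,T];H^s)$. Since $s\ge0$, the mean is a bounded functional on $H^s$, so $c_0^N(t)\to Ae^{i\gamma|A|^2t}$ for all $|t|\le T$. But (10) with $\sigma=-1$ and $\delta=\kappa N^{-1/2}$ (which is at most $1$ for large $N$) gives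
$$\big|c_0^N(t)-Ae^{i(\gamma|A|^2+2\beta\kappa^2)t}\big|\le C\kappa^2N^{-1/2}|t|\to0 .$$
The two limits differ at any $t\in(0,T]$ with $2\beta\kappa^2t\notin2\pi\mathbb Z$. This is a contradiction. Well-posedness in $H^s$ requires (i) and (ii) at every datum, so it fails for every $s\in[0,\frac12)$. $\square$

## 10. Plane waves, runaway phases, and the exact size of the mode

Proposition 4 gives more than Theorem 1. For the case $s<0$ below, (i) and (ii) are read with that $s$.

**Theorem 5.** Let $h\in(0,\infty]$, $\gamma\in\mathbb R$, $\beta\ne0$, $T>0$, $A\ne0$, $k\in\mathbb Z$. Let $p(t,x)=Ae^{ikx+ik^2t+i\gamma|A|^2t}$, the plane-wave solution with datum $Ae^{ikx}$. In each item the smooth solutions are assumed to exist on $[-T,T]$ (if they do not, (i) already fails).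

1. Let $\kappa>0$ and $u_{0,N}=Ae^{ikx}+\kappa N^{-1/2}e^{i(k-N)x}$. Then $u_{0,N}\to Ae^{ikx}$ in $H^s$ for every real $s<\frac12$, and is bounded in $H^{1/2}$. For every $s<\frac12$,
$$u_N\to e^{2i\beta\kappa^2t}\,p\quad\text{in }C([-T,T];H^s).$$
So for every real $s<\frac12$ the data-to-solution map on smooth data is discontinuous at every nonzero plane wave, as a map from the $H^s$ topology even into $\mathcal D'(\mathbb T)$ at each fixed $t\ne0$, $|t|\le T$. Consequently, for every real $s<\frac12$, (i)–(ii) fail at every plane wave and, since every neighborhood of $0$ contains nonzero constants, also at $u_0=0$. Smallness of the data does not help.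
2. Let $u_{0,N}=A+\delta_Ne^{-iNx}$ with $\delta_N=N^{-1/2}\log N$, so $u_{0,N}\to A$ in $H^s$ for all $s<\frac12$. Then $u_N\rightharpoonup0$ in $\mathcal D'((-T,T)\times\mathbb T)$. Moreover $\widehat u_N(t_N,0)\to-A$ along times $t_N=\pi/(2|\beta|\log^2N)\to0$.
3. For $\delta_N\to0^+$ and data $A+\delta_Ne^{-iNx}$: $u_N\to Ae^{i\gamma|A|^2t}$ in $C([-T,T];L^2)$ if and only if $N\delta_N^2\to0$, i.e. if and only if the data converge in $H^{1/2}$.
4. For data $A+\delta_Ne^{+iNx}$, $\delta_N>0$, with $N^{1/4}\delta_N\to0$: $u_N\to Ae^{i\gamma|A|^2t}$ in $C([-T,T];L^2)$.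

Item 2 says that the solutions need not have even a weak limit that remembers $A$. Item 4 shows, in contrast to item 3, that modes of the other sign do no harm at this size.

**Step 1: Galilean invariance.** This reduces item 1 to $k=0$. If $u$ solves (1), so does $\tilde u(t,x)=e^{ikx+ik^2t}u(t,x+2kt)$. With the prefactor removed and $u$ evaluated at $(t,x+2kt)$, $\tilde u_t$ becomes $ik^2u+u_t+2ku_x$ and $i\tilde u_{xx}$ becomes $-ik^2u-2ku_x+iu_{xx}$. The sum is $u_t+iu_{xx}$. Since $|\tilde u|^2(t,x)=|u|^2(t,x+2kt)$ and $\mathcal T_h\partial_x$ commutes with translations, the right side of (1) transforms in the same way. Using $-k$ in place of $k$ gives the inverse. The transformation takes the datum $A+\delta e^{-iNx}$ to $Ae^{ikx}+\delta e^{i(k-N)x}$ and the solution $Ae^{i\gamma|A|^2t}$ to $p$, and for fixed $k$ it acts boundedly on $C([-T,T];H^s)$ for each $s$.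

**Step 2: item 1.** The convergence and boundedness of the data follow from $\|\kappa N^{-1/2}e^{i(k-N)x}\|_{H^s}\le C_{k,s}\kappa N^{s-1/2}$. By Step 1 take $k=0$, and put $\delta=\kappa N^{-1/2}$. By (10), $c_0^N\to Ae^{i(\gamma|A|^2+2\beta\kappa^2)t}$ uniformly on $[-T,T]$. For $0\le s<\frac12$, using $(1+j^2N^2)^s\le CN^{2s}j^2$ for $j\neq0$ and (14),
$$\|v_N\|_{H^s}^2\le CN^{2s}D^2\le C\kappa^2N^{2s-1}\to0 .$$
For $s<0$ the $H^s$ norm is at most the $L^2$ norm, and the case $s=0$ applies. This proves the stated limit.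

For discontinuity at a given $t\ne0$, choose $\kappa$ with $2\beta\kappa^2t\notin2\pi\mathbb Z$ and test with $e^{-ikx}$: the limit is $e^{2i\beta\kappa^2t}$ times the value for $p(t)$, which is a different nonzero number. If (i)–(ii) held at $Ae^{ikx}$ for some $T,U$, then (i) would supply the solutions and the limit just found would contradict (ii). If (i)–(ii) held at $0$ with $T,U$, we may shrink $U$ to an open set. It contains a nonzero constant and is a neighborhood of it, so (i)–(ii) would hold at that constant, which was just excluded.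

**Step 3: item 2.** Here $N\delta_N^2=\log^2N$, the error in (10) is $O(N^{-1/2}\log^2N)\to0$ uniformly on $[-T,T]$, and $\|v_N\|\le C\delta_N\to0$. So
$$u_N-Ae^{i\lambda_Nt}\to0\ \text{ in }C([-T,T];L^2),\qquad\lambda_N=\gamma|A|^2+2\beta\log^2N .$$
For a test function $\varphi$, the pairing of $Ae^{i\lambda_Nt}$ with $\varphi$ is $A\int e^{i\lambda_Nt}\big(\int\varphi\,dx\big)dt$, which tends to $0$ by the Riemann–Lebesgue lemma since $|\lambda_N|\to\infty$. At $t_N$ the phase $2\beta t_N\log^2N$ equals $\pm\pi$ and $\gamma|A|^2t_N\to0$, so the mean tends to $-A$.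

**Step 4: item 3.** The $H^{1/2}$ distance of the datum to $A$ is comparable to $N^{1/2}\delta_N$, so convergence of the data in $H^{1/2}$ means $N\delta_N^2\to0$. If this holds, then $\omega_N=2\beta N\delta_N^2\to0$, the error in (10) is at most $CT N^{-1/2}\cdot N\delta_N^2\to0$, and $\|v_N\|\le C\delta_N\to0$. This gives convergence.

Otherwise $N\delta_N^2\ge c>0$ along a subsequence. To catch the phase before it has come around, let $t_N=\min\{T,\pi/(2|\beta|N\delta_N^2)\}$. Then
$$\phi_N=2|\beta|N\delta_N^2t_N\in[\phi_*,\pi],\qquad\phi_*=\min\{2|\beta|cT,\pi\}>0 .$$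
The function $|e^{i\phi}-1|=2\sin(\phi/2)$ is increasing on $[0,\pi]$, and $N\delta_N^2t_N\le\pi/(2|\beta|)$. By (10),
$$\big|c_0(t_N)-Ae^{i\gamma|A|^2t_N}\big|\ge|A||e^{i\phi_N}-1|-CN^{-1/2}(N\delta_N^2t_N)\ge|A||e^{i\phi_*}-1|-C'N^{-1/2},$$
which stays bounded away from $0$. Convergence in $C([-T,T];L^2)$ would force the means to converge uniformly, so it fails.

**Step 5: item 4.** Apply (10) with $\sigma=+1$: $\omega=0$ and the error is at most $CN^{1/2}\delta_N^2T=C(N^{1/4}\delta_N)^2T\to0$. Moreover $\|v_N\|\le C\delta_N\to0$. $\square$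

Theorem 5 gives failure of (i)–(ii) at all plane waves and at $0$. Discontinuity at every datum of $H^s$ is not claimed: the argument uses the $2\pi/N$-periodicity of the perturbed data, and it uses that the datum has only the modes $0$ and $\sigma$.
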